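# Blow-ups of the graphs $N_k$ and the inequality $\chi\le\lceil\frac54\omega\rceil$ for even-hole-free graphs

## 1. The graphs $N_k$

All graphs are finite and simple.

**Definition.** For an integer $k\ge 0$ let $N_k$ be the graph with vertices $z,d,d'$; $c_i,c_i'$ for $0\le i\le k$; $b_i,b_i'$ for $1\le i\le k$; and with the following edges:

* $zc_0,\ zc_0'$;
* $c_kd,\ dd',\ d'c_k'$;
* for each $1\le i\le k$: $\ c_{i-1}c_i,\ c_{i-1}b_i,\ b_ic_i$ and $c'_{i-1}c'_i,\ c'_{i-1}b'_i,\ b'_ic'_i$ and $b_ib_i',\ b_ic_i',\ b_i'c_i$.

Draw $z$ at the top, the unprimed vertices down the left side and the primed ones down the right. The $c_i$ form a path down the left side, the $c_i'$ a path down the right side, and the edge $dd'$ joins the two paths at the bottom. Level $i$ consists of $b_i,b_i',c_i,c_i'$, and these four vertices span all possible edges except $c_ic_i'$. Between level $i-1$ and level $i$ the only edges are those from $c_{i-1}$ to $b_i,c_i$ and those from $c_{i-1}'$ to $b_i',c_i'$. Hence $|V(N_k)|=4k+5$, and exchanging primed and unprimed vertices is an automorphism. For later use,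
$$N(z)=\{c_0,c_0'\},\qquad N(d)=\{c_k,d'\},\qquad N(b_i)=\{c_{i-1},c_i,b_i',c_i'\},$$
and $N(c_0)=\{z,b_1,c_1\}$ when $k\ge1$. The neighborhoods of $d',b_i',c_0'$ follow by symmetry.

For example, $N_0$ is the 5-cycle $z\,c_0\,d\,d'\,c_0'$. The graph $N_1$ has nine vertices.

The induction that runs through these notes rests on one observation.

**(1.1)** For $k\ge1$ the graph $N_k-\{z,c_0,c_0',b_1'\}$ is isomorphic to $N_{k-1}$: the vertex $b_1$ plays the role of $z$, the vertices $c_i,c_i',b_i,b_i'$ play the roles of $c_{i-1},c'_{i-1},b_{i-1},b'_{i-1}$, and $d,d'$ play themselves. After the deletion the only neighbors of $b_1$ are $c_1$ and $c_1'$, which are nonadjacent, and all levels from $2$ on are untouched. By symmetry, $N_k-\{z,c_0,c_0',b_1\}\cong N_{k-1}$, with $b_1'$ in the role of $z$.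

The graphs $N_k$ will turn out to have no induced even cycles of length at least four, no clique on four vertices, and no stable set with more than $k+2$ vertices. So they have almost four times as many vertices as a stable set can hold, while their cliques have at most three vertices. Here is what that is for.

## 2. Chromatic number against clique number in even-hole-free graphs

A **hole** in a graph $G$ is an induced cycle of length at least four, and $G$ is **even-hole-free** if it has no hole of even length. The length of a path or cycle is its number of edges. We write $\omega(G)$ for the clique number, $\chi(G)$ for the chromatic number (the minimum $k$ such that $G$ has a proper $k$-coloring), and $\alpha(G)$ for the stability number, the largest size of a set of pairwise nonadjacent vertices. $P_t$ is the path on $t$ vertices, and $G$ is $P_t$-free if it has no induced $P_t$. Thus $C_5$ is even-hole-free, $C_4$ and $C_6$ are not, and every complete graph is, because it has no holes.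

Always $\chi\ge\omega$. For even-hole-free graphs two upper bounds are quoted with the problem.

**Fact A.** Every even-hole-free graph $G$ satisfies $\chi(G)\le2\omega(G)-1$.

**Fact B.** Every even-hole-free graph $G$ with no induced path on $7$ vertices satisfies $\chi(G)\le\lceil\frac54\omega(G)\rceil$.

The problem, whose source is Shenwei Huang and Yidong Zhou and Yeonsu Chang, "The optimal chromatic bound for even-hole-free graphs without induced seven-vertex paths", arXiv:2602.04403 (2026), asks whether the condition on paths in Fact B can be dropped: is $\chi(G)\le\lceil\frac54\omega(G)\rceil$ for every even-hole-free graph $G$? It cannot be dropped. These are the results we shall prove.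

**Theorem 1.** There is an even-hole-free graph $G$ with $|V(G)|=41$, $\omega(G)=8$, $\alpha(G)=4$ and $\chi(G)=11>10=\lceil\frac54\cdot8\rceil$. It has no induced $P_9$.

**Theorem 2.** For every integer $\omega\ge2$ there is an even-hole-free graph with clique number $\omega$ and chromatic number at least $\lfloor(4\omega+1)/3\rfloor$. Hence:

* (a) the bound $\lceil\frac54\omega\rceil$ fails for $\omega=8,11,12$ and for every $\omega\ge14$;
* (b) if $c,d\in\mathbb R$ and $\chi\le c\,\omega+d$ for all even-hole-free graphs, then $c\ge\frac43$.

**Theorem 3.** There is an even-hole-free graph with $36$ vertices, $\omega=4$ and $\chi=6>5$. There is an even-hole-free graph with $\omega=10$ and $\chi\ge14>13$.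

**Theorem 4.**

* (a) For the family $N_k[w]$ of blow-ups of the graphs $N_k$ (defined in Section 3, and used in Theorems 1 and 2), always $\chi\le\frac43\omega+8$. So $\frac43$ is the exact asymptotic constant of this family.
* (b) The bound $\lceil\frac54\omega\rceil$ holds for all even-hole-free graphs with $\alpha\le3$, and for every $a\ge4$ it fails for some even-hole-free graph with $\alpha=a$. It holds for $P_7$-free even-hole-free graphs and fails for $P_9$-free ones.

In the proofs, Facts A and B are used only for Theorem 4(b) and for the case $\omega\le2$ in the last section.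

## 3. Clique blow-ups and the counting bound

Every lower bound on $\chi$ in these notes comes from counting. The color classes of a proper coloring are stable, so each has at most $\alpha(G)$ vertices, and therefore
$$\chi(G)\ \ge\ \frac{|V(G)|}{\alpha(G)}. \tag{3.1}$$

**Definition.** Let $w:V(G)\to\{1,2,\dots\}$. The **blow-up** $G[w]$ is obtained by replacing each vertex $v$ by a clique $K_v$ of size $w(v)$, where for $u\ne v$ the cliques $K_u,K_v$ are complete to each other if $uv\in E(G)$ and anticomplete otherwise. For $X\subseteq V(G)$ put $w(X)=\sum_{v\in X}w(v)$.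

For example, if $G$ is a single edge $uv$, then $G[w]$ is a complete graph on $w(u)+w(v)$ vertices. We need four properties.

**(3.2)** *Holes of $G[w]$ correspond to holes of $G$ of the same length. In particular, if $G$ is even-hole-free, so is $G[w]$.* Suppose a hole $C$ of $G[w]$ contains two vertices $p\ne p'$ of one $K_v$. They are adjacent, hence consecutive on $C$. Let $q\neq p'$ be the other neighbor of $p$ on $C$. Vertices of the same $K_v$ have the same neighbors apart from themselves, so $q$ is adjacent to $p'$ too, and $p,p',q$ form a triangle in the hole $C$, which is impossible. So $C$ uses at most one vertex of each $K_v$, and replacing each vertex of $C$ by the $v$ it comes from gives an induced cycle of $G$ of the same length.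

**(3.3)** *$\omega(G[w])=\max\{w(K):K\text{ a clique of }G\}$ and $\alpha(G[w])=\alpha(G)$. Consequently $\chi(G[w])\ge w(V(G))/\alpha(G)$.* The vertices $v$ whose $K_v$ meets a given clique of $G[w]$ form a clique of $G$, and conversely the union of the $K_v$ over a clique of $G$ is a clique. A stable set has at most one vertex in each $K_v$, and the $v$ involved form a stable set; conversely, choose one vertex from each $K_v$ over a stable set of $G$. The last statement is (3.1).

**(3.4)** *$G[w]$ is $q$-colorable if and only if there are sets $S_v\subseteq\{1,\dots,q\}$ with $|S_v|=w(v)$ and $S_u\cap S_v=\emptyset$ whenever $uv\in E(G)$.* Given a coloring, let $S_v$ be the set of colors on $K_v$; conversely, distribute the colors of $S_v$ over $K_v$.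

**(3.5)** *Adding a universal vertex, that is, one adjacent to all the others, keeps a graph even-hole-free and raises $\omega$ and $\chi$ by $1$.* A universal vertex lies in no hole, since in a hole every vertex has a nonneighbor. It extends every clique, and its color can appear nowhere else.

**Odd cycles.** The simplest even-hole-free graphs with $\chi>\omega$ are the odd cycles of length at least $5$. Give every vertex of $C_5$ weight $m$. Then $\omega=2m$, there are $5m$ vertices, $\alpha=2$, and (3.3) gives $\chi\ge\lceil5m/2\rceil=\lceil\frac54\cdot2m\rceil$. So the 5-cycle reaches the value $\lceil\frac54\omega\rceil$.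

A sensible first attempt at a counterexample is to take other weights on $C_5$, or a longer odd cycle. Counting cannot succeed there. If $w$ is any weighting of $C_{2s+1}$ with $s\ge2$ and $\omega$ is the clique number of the blow-up, then each edge has weight at most $\omega$. Summing over all $2s+1$ edges counts each vertex twice, so $2w(V)\le(2s+1)\omega$. Since $\alpha(C_{2s+1})=s$,
$$\frac{w(V)}{\alpha}\ \le\ \frac{2s+1}{2s}\,\omega\ \le\ \frac54\,\omega .$$
The attempt stops here: an edge of an odd cycle holds two vertices, a stable set takes nearly half of all vertices, and the two effects nearly cancel.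

A second obstruction comes from Fact B. The path $P_7$ has a stable set of size $4$, so a graph with $\alpha\le3$ has no induced $P_7$, and Fact B applies to it. A counterexample must have $\alpha\ge4$. The graphs $N_k$ chain the 5-cycle with itself so that each new level adds four vertices, while $\omega$ stays at $3$ and $\alpha$ grows by only one.

## 4. Holes, stable sets and cliques of $N_k$

**Lemma 1.** $N_k$ is even-hole-free.

*Proof.* The induction is on $k$, and $N_0=C_5$. Let $k\ge1$, let $C$ be a hole of $N_k$, and split according to how $C$ meets $\{b_1,b_1'\}$. The aim in each case is to see that $C$ is a specific 5-cycle at the top, or lies in a copy of $N_{k-1}$ as in (1.1), or becomes two shorter and then lies in such a copy.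

**Case (a): $b_1,b_1'\in C$.** They are adjacent, hence consecutive on $C$, and they have no common neighbor in $C$, because a hole contains no triangle. Both $c_1$ and $c_1'$ are common neighbors of $b_1,b_1'$, so $c_1,c_1'\notin C$. The other neighbor of $b_1$ on $C$ lies in $\{c_0,c_1,c_1'\}$, so it is $c_0$; likewise that of $b_1'$ is $c_0'$. The other neighbor of $c_0$ on $C$ lies in $N(c_0)\setminus\{b_1\}=\{z,c_1\}$, so it is $z$. As $z$ has only the neighbors $c_0,c_0'$, we get $C=z\,c_0\,b_1\,b_1'\,c_0'$, of length $5$.

**Case (b): $b_1,b_1'\notin C$.** In $N_k-\{b_1,b_1'\}$ the vertices $z,c_0,c_0'$ have degree $2$, with neighborhoods $\{c_0,c_0'\}$, $\{z,c_1\}$, $\{z,c_1'\}$. If $C$ contains one of them, then it contains the whole path $c_1c_0zc_0'c_1'$. Replace this path by $c_1b_1c_1'$. Since $N(b_1)=\{c_0,c_1,b_1',c_1'\}$, the only neighbors of $b_1$ on the new cycle are $c_1,c_1'$, so the new cycle is induced. Its length is $|C|-2$. Because $c_1\not\sim c_1'$, the cycle $C$ has at least one vertex besides those of the path, so $|C|\ge6$ and $|C|-2\ge4$. The new cycle is therefore a hole of $N_k-\{z,c_0,c_0',b_1'\}\cong N_{k-1}$.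 It is odd by induction, and so $|C|$ is odd. If $C$ avoids $\{z,c_0,c_0'\}$, then $C$ itself lies in that copy of $N_{k-1}$ and is odd.

**Case (c): exactly one of $b_1,b_1'$ is in $C$.** By symmetry let it be $b_1$. Its two neighbors on $C$ are nonadjacent members of $\{c_0,c_1,c_1'\}$. As $c_0\sim c_1$, they are $\{c_1,c_1'\}$ or $\{c_0,c_1'\}$, and the third vertex is not in $C$, since $b_1$ has only two neighbors in the induced cycle $C$.

If they are $\{c_1,c_1'\}$, then $c_0\notin C$. Hence $z\notin C$, because $z$ has degree $2$ and one of its neighbors is missing. Then $c_0'\notin C$, because of its neighbors $z,b_1',c_1'$ only $c_1'$ can be in $C$. So $C$ lies in $N_k-\{z,c_0,c_0',b_1'\}\cong N_{k-1}$ and is odd.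

If they are $\{c_0,c_1'\}$, then $c_1\notin C$. So the other neighbor of $c_0$ on $C$ is $z$, and then $c_0'\in C$. Now $b_1\,c_0\,z\,c_0'\,c_1'$ is a 5-cycle on vertices of $C$. All its edges are edges of the induced cycle $C$, so $C$ equals it. $\square$

As a check, follow the proof for $k=1$. Case (a) gives $z\,c_0\,b_1\,b_1'\,c_0'$. The last part of (c) gives $b_1\,c_0\,z\,c_0'\,c_1'$ and its mirror image. The first part of (c) gives $b_1\,c_1\,d\,d'\,c_1'$ and its mirror image. Case (b) gives the 7-cycle $c_1\,c_0\,z\,c_0'\,c_1'\,d'\,d$. So $N_1$ has six holes, of lengths $5,5,5,5,5,7$.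

Next come the stable sets. Counting level by level does not suffice: level $i$ has the stable set $\{c_i,c_i'\}$, which would allow two vertices per level. But if both $c_i$ and $c_i'$ are chosen, then every vertex of the next level is blocked. The lemma records this as a charge passed down from level to level.

**Lemma 2.** Let $A\subseteq V(N_k)$ be stable, and let $e_i=1$ if $c_i,c_i'\in A$ and $e_i=0$ otherwise. Then

1. $|A\cap\{z,c_0,c_0'\}|\le1+e_0$;
2. $e_{i-1}+|A\cap\{b_i,b_i',c_i,c_i'\}|\le1+e_i$ for $1\le i\le k$;
3. $e_k+|A\cap\{d,d'\}|\le1$.

Consequently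
$$e_0+|A\setminus\{z,c_0,c_0'\}|\le k+1\qquad\text{and}\qquad|A|\le k+2. \tag{4.1}$$

*Proof.* (1) If $z\in A$, then $c_0,c_0'\notin A$ and the left side is $1$. Otherwise it is $|A\cap\{c_0,c_0'\}|\le1+e_0$.

(2) If $e_{i-1}=1$, then $b_i,c_i\notin A$, being adjacent to $c_{i-1}$, and $b_i',c_i'\notin A$, being adjacent to $c_{i-1}'$; the left side is $1$. If $e_{i-1}=0$, recall that $\{b_i,b_i',c_i,c_i'\}$ induces $K_4$ minus the edge $c_ic_i'$. So $A$ contains at most one of these four vertices, unless it contains exactly $c_i$ and $c_i'$, and then $e_i=1$.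

(3) If $e_k=1$, then $d\notin A$ because $d\sim c_k$, and $d'\notin A$ because $d'\sim c_k'$. If $e_k=0$, use $d\sim d'$.

Adding (2) for $i=1,\dots,k$ and (3), the left sides contain $e_0+e_1+\dots+e_k$ and the right sides contain $e_1+\dots+e_k$. What remains is the first inequality of (4.1). Adding (1) to it gives the second. $\square$

The set $\{z,b_1,\dots,b_k,d'\}$ is stable, so in fact $\alpha(N_k)=k+2$.

**Lemma 3.** The maximal cliques of $N_k$ are $\{z,c_0\},\{z,c_0'\},\{c_k,d\},\{d,d'\},\{d',c_k'\}$ and, for $1\le i\le k$, $\{c_{i-1},b_i,c_i\}$, $\{c'_{i-1},b'_i,c'_i\}$, $\{b_i,b_i',c_i\}$, $\{b_i,b_i',c_i'\}$.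

*Proof.* Each of $z,d,d'$ has exactly two neighbors, and these are nonadjacent. So these vertices lie in no triangle, and their maximal cliques are the five listed edges. The neighborhood of $b_i$ induces the path $c_{i-1}\,c_i\,b_i'\,c_i'$, so the maximal cliques containing $b_i$ are $b_i$ together with one of the three edges of that path; all are listed. The same holds for $b_i'$ by symmetry. A clique containing none of $z,d,d',b_i,b_i'$ consists of $c$-vertices. The edges among these are $c_{i-1}c_i$ and $c'_{i-1}c'_i$, which form two disjoint paths and so no triangle, and each such edge lies in a listed triangle with $b_i$ or $b_i'$. A single $c$-vertex lies in some listed clique. $\square$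

## 5. From uniform weights to 41 vertices

Lemmas 1–3 already answer the question. Put weight $52$ on every vertex of $N_{11}$. The blow-up is even-hole-free, $\omega=3\cdot52=156$, there are $49\cdot52$ vertices, and $\alpha\le13$. So $\chi\ge49\cdot52/13=196$, whereas $\frac54\cdot156=195$.

Uniform weights are wasteful. The edges $\{z,c_0\},\{c_k,d\},\{d,d'\}$ then have two thirds of the weight of a triangle, so weight can be added at $z$ and at the bottom. Here is how better weights behave for small $k$, with the help of (3.3).

On $N_0=C_5$, all weights $2$ give $\omega=4$, total weight $10$ and $\alpha=2$, so the counting bound is $10/2=5=\frac54\cdot4$. On $N_1$ put $w(z)=3$, $w(c_0)=w(c_0')=w(b_1)=w(b_1')=1$ and $w(c_1)=w(c_1')=w(d)=w(d')=2$. The clique weights are $3+1$, $1+1+2$ and $2+2$, all equal to $4$. The total is $3+4+8=15$ and $\alpha=3$, so again the counting bound is exactly $15/3=5=\frac54\cdot4$. This is a tie, and no weighting of $N_1$ can do better, because $\alpha=3$ and Fact B applies. For $k=2$ we have $\alpha=4$, and the tie is broken.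

**Proof of Theorem 1.** On $N_2$ take
$$\begin{gathered}w(z)=5,\qquad w(c_0)=w(c_0')=w(b_1)=w(b_1')=3,\\ w(c_1)=w(c_1')=w(b_2)=w(b_2')=2,\qquad w(c_2)=w(c_2')=w(d)=w(d')=4,\end{gathered}$$
and let $G=N_2[w]$.

**Step 1: the parameters.** $G$ is even-hole-free by Lemma 1 and (3.2), and $|V(G)|=5+12+8+16=41$. By Lemma 3 the maximal cliques of $N_2$ have weights $5+3$ (those with $z$), $3+3+2$ (triangles $\{c_0,b_1,c_1\}$, $\{b_1,b_1',c_1\}$ and their mirror images), $2+2+4$ (triangles $\{c_1,b_2,c_2\}$, $\{b_2,b_2',c_2\}$ and their mirror images) and $4+4$ (the three edges at $d,d'$). All are $8$, so $\omega(G)=8$. By Lemma 2, $\alpha(G)\le4$, and $\{z,b_1,b_2,d'\}$ is stable, so $\alpha(G)=4$.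

**Step 2: the lower bound.** By (3.1), $\chi(G)\ge\lceil41/4\rceil=11$.

**Step 3: an $11$-coloring.** By (3.4) we need color sets of the right sizes, disjoint along edges. Take
$$\begin{aligned}
&S_z=\{1,2,3,4,5\}, && S_{c_0}=S_{b_1'}=\{6,7,8\}, && S_{c_0'}=S_{b_1}=\{9,10,11\},\\
&S_{c_1}=S_{b_2'}=\{1,2\}, && S_{c_1'}=S_{b_2}=\{3,4\}, && \\
&S_{c_2}=\{5,6,7,8\}, && S_{c_2'}=\{8,9,10,11\}, && \\
&S_{d}=\{1,9,10,11\}, && S_{d'}=\{2,3,4,5\}. &&
\end{aligned}$$
At the top, $\{1,\dots,5\}$ is disjoint from $S_{c_0}$ and $S_{c_0'}$. At level 1, the edges $c_0b_1$, $c_0'b_1'$, $b_1b_1'$ join $\{6,7,8\}$ to $\{9,10,11\}$, and $c_1,c_1'$ use colors at most $4$, while $c_0,c_0',b_1,b_1'$ use colors at least $6$. At level 2, the edges $c_1b_2$, $c_1'b_2'$, $b_2b_2'$ join $\{1,2\}$ to $\{3,4\}$, and $c_2,c_2'$ use colors at least $5$, while $c_1,c_1',b_2,b_2'$ use colors at most $4$. At the bottom, $S_{c_2}\cap S_d$, $S_d\cap S_{d'}$ and $S_{d'}\cap S_{c_2'}$ are empty. The sets $S_{c_2},S_{c_2'}$ share the color $8$, but $c_2\not\sim c_2'$. Hence $\chi(G)=11$.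

**Step 4: paths.** $\alpha(P_9)=5>4=\alpha(G)$, so $G$ has no induced $P_9$. $\square$

**Remark.** The fractional chromatic number of a graph is the least total of nonnegative weights on its stable sets such that every vertex is covered with total at least $1$. A stable set covers at most $\alpha$ vertices, so this number is at least $|V|/\alpha$. Thus $N_k$ is $K_4$-free and has fractional chromatic number at least $\frac{4k+5}{k+2}$, which tends to $4$. The ratio of $4$ to the clique number $3$ is the source of the constant $\frac43$.

## 6. Weights on $N_k$ for every clique number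

**Proof of Theorem 2.** In each residue class of $\omega$ modulo $3$ we choose $k$ and weights so that the total weight exceeds a multiple of $\alpha$ by exactly one, or we add a universal vertex.

**Step 1: $\omega=3m$, $m\ge1$.** On $N_{m-1}$ give weight $2m$ to $z$ and to $d$, and weight $m$ to all other vertices. By Lemma 3 the clique weights are $3m$ for the triangles and for $\{z,c_0\},\{z,c_0'\},\{c_{m-1},d\},\{d,d'\}$, and $2m$ for $\{d',c_{m-1}'\}$. So the clique number is $3m$. There are $4(m-1)+5=4m+1$ vertices in $N_{m-1}$, and $z,d$ have $m$ extra each, so the total weight is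
$$m(4m+1)+2m=4m^2+3m=(4m-1)(m+1)+1 .$$
By Lemma 2, $\alpha\le m+1$, so $\chi>4m-1$, that is, $\chi\ge4m$.

**Step 2: $\omega=3m+2$, $m\ge0$.** Two universal vertices added to Step 1 would give only $4m+2$; we want $4m+3$. On $N_{2m}$ put
$$\begin{gathered}w(z)=2m+1,\qquad w(c_i')=m+1\ \text{ for all } i,\qquad w(c_i)=\begin{cases}m+1& i\text{ even}\\ m& i\text{ odd},\end{cases}\\ w(b_i)=m+1,\qquad w(b_i')=m,\qquad w(d)=2m+1,\qquad w(d')=m+1 .\end{gathered}$$
These weights are positive: for $m=0$ the graph is $N_0$, with no $b$-vertices and no odd index, and all weights are $1$. The clique weights are as follows.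

* $\{z,c_0\},\{z,c_0'\}$: $(2m+1)+(m+1)=3m+2$.
* $\{c_{i-1},b_i,c_i\}$: one of $i-1,i$ is even and the other odd, so $(2m+1)+(m+1)=3m+2$.
* $\{c_{i-1}',b_i',c_i'\}$: $2(m+1)+m=3m+2$.
* $\{b_i,b_i',c_i\},\{b_i,b_i',c_i'\}$: at most $(m+1)+m+(m+1)=3m+2$.
* $\{c_{2m},d\},\{d,d'\}$: $(m+1)+(2m+1)=3m+2$, since $2m$ is even.
* $\{d',c_{2m}'\}$: $2m+2\le3m+2$.

So the clique number is $3m+2$. For the total weight, $z,c_0,c_0'$ contribute $(2m+1)+2(m+1)=4m+3$. The $2m$ triples $b_i,b_i',c_i'$ contribute $2m(3m+2)$. The vertices $c_1,\dots,c_{2m}$ form $m$ pairs of weight $m+(m+1)$ and contribute $m(2m+1)$. Finally $d,d'$ contribute $3m+2$. Altogether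
$$(4m+3)+2m(3m+2)+m(2m+1)+(3m+2)=8m^2+12m+5=(4m+2)(2m+2)+1 .$$
Since $\alpha\le2m+2$, we get $\chi\ge4m+3$.

**Step 3: $\omega=3m+1$, $m\ge1$.** Add a universal vertex to the graph of Step 1. By (3.5), $\omega=3m+1$ and $\chi\ge4m+1$.

**Step 4: the common formula.** For $\omega=3m,\ 3m+1,\ 3m+2$ the number $\lfloor(4\omega+1)/3\rfloor$ equals $\lfloor(12m+1)/3\rfloor=4m$, $\lfloor(12m+5)/3\rfloor=4m+1$ and $(12m+9)/3=4m+3$. All $\omega\ge2$ are covered, and all graphs are even-hole-free by Lemma 1, (3.2) and (3.5).

**Step 5: part (a).** For $\omega=8,11,12$ the values of $\lfloor(4\omega+1)/3\rfloor$ are $11,15,16$, while $\lceil\frac54\omega\rceil=10,14,15$. For $\omega\ge14$,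
$$\Big\lfloor\frac{4\omega+1}3\Big\rfloor-\Big\lceil\frac{5\omega}4\Big\rceil\ \ge\ \frac{4\omega-1}3-\frac{5\omega+3}4=\frac{\omega-13}{12}>0 .$$

**Step 6: part (b).** From Step 1, $4m\le 3cm+d$ for all $m\ge1$. Dividing by $m$ and letting $m\to\infty$ gives $4\le3c$. $\square$

## 7. Ladders in place of edges

Theorem 2 does not decide $\omega=4$ or $\omega=10$: it gives $\lfloor17/3\rfloor=5=\lceil\frac54\cdot4\rceil$ and $\lfloor41/3\rfloor=13=\lceil\frac54\cdot10\rceil$, two ties. To break them we take $N_k$ apart. Without $z$, it is a gadget that behaves in two respects like an edge $c_0c_0'$: it preserves the parity of cycles, and it charges a stable set one unit for containing both ends. Yet its ends are not adjacent, so it adds nothing to the cliques among the old vertices.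

**Definition.** The **ladder** is $L_k=N_k-z$. Its **ends** are $c_0,c_0'$, and its other $4k+2$ vertices are **inner**.

For example, $L_0$ is the path $c_0\,d\,d'\,c_0'$ of length $3$. The ladder has the following properties.

**(P1)** $L_k$ is even-hole-free, as an induced subgraph of $N_k$.

**(P2)** Every induced path of $L_k$ between its ends has odd length. Let the length be $\ell$. The ends are nonadjacent, so $\ell\ge2$. As $z$ is adjacent only to the two ends, adding $z$ gives an induced cycle of $N_k$ of length $\ell+2\ge4$, which is odd by Lemma 1.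

**(P3)** If $A\subseteq V(L_k)$ is stable, then $A$ contains at most $k+1-e_0$ inner vertices, where $e_0=1$ if both ends are in $A$ and $e_0=0$ otherwise. This is the first inequality of (4.1).

We want to take a graph $H$ and replace some of its edges by ladders. This can create even holes. If $H=C_4$ and one edge is replaced by $L_0$, the result is $C_6$: the even cycle had no chord, and it merely became longer. The condition that prevents this asks every even cycle of $H$ to have a chord that is kept.

**Lemma 4.** Let $H$ be a graph whose edge set is a disjoint union $E(H)=R\cup S$ such that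
$$\text{every cycle of } H \text{ of even length has a chord belonging to } R. \tag{7.1}$$
Form $G$ from the graph $(V(H),R)$ by adding, for each $e=uv\in S$, a ladder $L_{k(e)}$ whose ends are identified with $u,v$ and whose inner vertices (the set $I_e$) are new, with no further edges. Then $G$ is even-hole-free.

For instance, let $H$ be a triangle $z\,c_0\,c_0'$ with $R=\{zc_0,zc_0'\}$ and $S=\{c_0c_0'\}$. There are no even cycles, so (7.1) holds, and $G=N_k$.

*Proof.* Let $C$ be a hole of $G$. The plan is to contract each passage of $C$ through a ladder to the corresponding edge of $H$, check that parity survives, and apply (7.1).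

**Step 1: holes inside one ladder.** Suppose $V(C)\subseteq I_e\cup\{u,v\}$ for some $e=uv\in S$. Since $H$ is simple, $uv\notin R$, so $u\not\sim v$ in $G$ and the set $I_e\cup\{u,v\}$ induces exactly the ladder. By (P1), $|C|$ is odd. From now on assume that this happens for no $e\in S$.

**Step 2: passages through a ladder.** Let $e=uv\in S$ with $V(C)\cap I_e\ne\emptyset$, and let $Q$ be a component of $C[V(C)\cap I_e]$. As $C\not\subseteq I_e$, $Q$ is a path. All neighbors of $I_e$ outside $I_e$ are $u$ and $v$, so the vertices of $C$ just before and just after $Q$ lie in $\{u,v\}$. They are distinct: otherwise $C$ would consist of $Q$ and one vertex and lie in $I_e\cup\{u\}$ or $I_e\cup\{v\}$. So $u,v\in C$, and $Q$ together with $u,v$ forms a subpath $P_e$ of $C$ from $u$ to $v$. Since $C$ is induced and $u\not\sim v$, $P_e$ is an induced path of the ladder between its ends, and by (P2) its length is odd.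

**Step 3: at most one passage per ladder.** Suppose the other $u$–$v$ path of $C$ also had a vertex in $I_e$. The argument of Step 2, applied to a component of $C[V(C)\cap I_e]$ there, shows that this component together with $u,v$ forms a $u$–$v$ subpath of $C$, which must be that other path. Then $C\subseteq I_e\cup\{u,v\}$, contrary to the assumption.

**Step 4: the cycle $C'$.** Replace every $P_e$ by the edge $e$ of $H$. What remains of $C$ is a closed sequence with vertex set $V(C)\cap V(H)$, each vertex occurring once and consecutive vertices joined by an edge of $H$. We claim that it has at least three vertices, and hence is a cycle $C'$ of $H$.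

If $|V(C)\cap V(H)|\le1$, then after removing this vertex, if there is one, the rest of $C$ is connected and consists of inner vertices. Since different sets $I_e$ are anticomplete, it lies in one $I_e$. The removed vertex has neighbors in $I_e$, so it is an end of that ladder. Then $C$ lies inside a ladder, contrary to the assumption.

If $V(C)\cap V(H)=\{u,v\}$, then $C$ consists of two $u$–$v$ paths whose interior vertices are inner vertices, so each of them is either the edge $uv\in R$ or a path $P_e$ with $e=uv\in S$. As $H$ is simple, only one of the two possibilities $uv\in R$, $uv\in S$ occurs. The edge can be used only once, and by Step 3 so can $P_e$. So there cannot be two such paths.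

Each replacement exchanges a path of odd length for one edge, so $|C'|\equiv|C|\pmod2$.

**Step 5: the chord.** Suppose $|C|$ is even. Then $C'$ is an even cycle of $H$, and by (7.1) some $xy\in R$ is a chord of $C'$. Then $xy\in E(G)$. The vertices $x,y$ are not consecutive on $C$, because an edge of $C$ between two vertices of $H$ was not replaced and is an edge of $C'$. So $xy$ is a chord of the hole $C$, a contradiction. $\square$

Now the counting. For a stable set $A$ of $G$ and $e=uv\in S$, let $[e]_A=1$ if $u,v\in A$ and $[e]_A=0$ otherwise. By (P3), applied to every ladder,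
$$|A|\ \le\ \Big(|A\cap V(H)|-\sum_{e\in S}[e]_A\Big)+\sum_{e\in S}\big(k(e)+1\big). \tag{7.2}$$
We call the expression in the first parentheses the *core term* of $A$.

The neighbors of an inner vertex all lie in its own ladder. Therefore
$$\text{every clique of } G \text{ is a clique of } (V(H),R) \text{ or of one of the ladders.} \tag{7.3}$$
For $k\ge1$ every clique of $L_k$ lies in one of the maximal cliques of Lemma 3 that avoid $z$. Indeed, it is a clique of $N_k$ without $z$; if it lies in $\{z,c_0\}$ or $\{z,c_0'\}$, it is contained in $\{c_0\}$ or $\{c_0'\}$, hence in $\{c_0,b_1,c_1\}$ or $\{c_0',b_1',c_1'\}$.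

## 8. Clique numbers $4$ and $10$

**Proof of Theorem 3, clique number $4$.** On $N_1$ with the weights of Section 5, the inner vertices of the ladder have weight $10$ and contribute at most $2$ to a stable set, while $z,c_0,c_0'$ have weight $5$ and contribute $1$ in the estimate. Both give the ratio $5$, and this is why there is a tie. If three vertices $x_1,x_2,x_3$ take the place of the two ends, the core has weight $3+1+1+1=6$ and, as we shall see, still contributes only $1$.

**Step 1: the construction.** Let $H=K_4$ on $\{z,x_1,x_2,x_3\}$, with $R=\{zx_1,zx_2,zx_3\}$ and $S=\{x_1x_2,x_2x_3,x_1x_3\}$. The even cycles of $K_4$ are its 4-cycles. Each passes through $z$, and its chord at $z$ is in $R$, so (7.1) holds. Insert three copies of $L_1$ to get $G$, which is even-hole-free by Lemma 4. Take the weights $w(z)=3$, $w(x_i)=1$, and in each ladder $w(b_1)=w(b_1')=1$, $w(c_1)=w(c_1')=w(d)=w(d')=2$. The blow-up $G[w]$ is even-hole-free by (3.2).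

**Step 2: the clique number and the total weight.** The maximal cliques of $(V(H),R)$ are the edges $\{z,x_i\}$, of weight $4$. In a ladder, $\{c_0,b_1,c_1\}$ and $\{b_1,b_1',c_1\}$ have weight $1+1+2=4$, and $\{c_1,d\},\{d,d'\}$ have weight $2+2=4$; the mirror images have the same weights. By (7.3) and (3.3), $\omega=4$. The total weight is $3+3+3\cdot10=36$.

**Step 3: the stability number.** Let $A$ be a stable set of $G$. If $z\in A$, then no $x_i$ is in $A$ and the core term is $1$. If $z\notin A$ and $A$ contains $j$ of the $x_i$, the core term is $j-\binom j2$, which is $0,1,1,0$ for $j=0,1,2,3$. So the core term is at most $1$, and (7.2) gives $\alpha\le1+3\cdot2=7$. Hence $\chi\ge\lceil36/7\rceil=6>5=\lceil\frac54\cdot4\rceil$.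

**Step 4: a $6$-coloring.** Use color sets as in (3.4). Let $z$ get $\{4,5,6\}$ and let $x_i$ get $\{i\}$. In a ladder whose ends $c_0,c_0'$ have colors $p,q$, let $\{p,q,r\}=\{1,2,3\}$ and assign
$$b_1:\{q\},\qquad b_1':\{p\},\qquad c_1,c_1':\{r,4\},\qquad d:\{p,q\},\qquad d':\{5,6\}.$$
The edges $c_0b_1$, $c_0'b_1'$, $b_1b_1'$ join $\{p\}$ to $\{q\}$. The vertices $c_1,c_1'$ with $\{r,4\}$ have their other neighbors colored from $\{p,q\}$ or, in the case of $d'$, from $\{5,6\}$, and $c_1\not\sim c_1'$. Finally $d,d'$ get disjoint sets. All edges join disjoint sets, so $\chi=6$. $\square$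

**Proof of Theorem 3, clique number $10$.** We look for a core with more surplus. A ladder below will have inner weight $51=13\cdot4-1$ for at most $4$ stable vertices, a deficit of $1$ against the ratio $13$. Five ladders lose $5$. The core will have weight $32=13\cdot2+6$ with core term at most $2$, a surplus of $6$. The net result is $+1$.

**Step 1: the construction.** Let $H$ have vertices $y_i,t_i$ for $i\in\mathbb Z_5$, with
$$R=\{y_iy_{i+1},\ t_iy_{i-1},\ t_iy_i,\ t_iy_{i+1}:i\in\mathbb Z_5\},\qquad S=\{t_it_{i+1}:i\in\mathbb Z_5\}.$$
So $H$ is the blow-up of a 5-cycle with all weights $2$, and only the five edges $t_it_{i+1}$ are to be replaced. Insert five copies of $L_3$.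

**Step 2: condition (7.1).** We show that a cycle $C$ of $H$ of length at least $4$ with no chord in $R$ has length $5$. Suppose $y_i,t_i\in C$ for some $i$. Since $y_it_i\in R$, they must be consecutive on $C$. The other neighbor $q$ of $t_i$ on $C$ is one of $y_{i\pm1},t_{i\pm1}$, and in each case $qy_i\in R$. As $C$ has length at least $4$, $q$ and $y_i$ are not consecutive on $C$, so $qy_i$ is a chord in $R$, a contradiction. Hence $C$ has at most one vertex in each pair $\{y_i,t_i\}$. Consecutive vertices of $C$ then have indices differing by $\pm1$, so the indices trace a cycle in the 5-cycle $\mathbb Z_5$, and $C$ has length $5$. Every even cycle has length at least $4$, so (7.1) follows. By Lemma 4, $G$ is even-hole-free.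

**Step 3: the weights.** Put $(w(y_0),\dots,w(y_4))=(3,4,3,4,3)$ and $w(t_i)=3$. In each ladder put
$$\begin{aligned}
&w(b_1)=w(b_1')=3, && w(c_1)=w(c_1')=4,\\
&w(b_2)=3,\ w(b_2')=4, && w(c_2)=3,\ w(c_2')=2,\\
&w(b_3)=2,\ w(b_3')=3, && w(c_3)=w(c_3')=5,\\
&w(d)=w(d')=5. &&
\end{aligned}$$
The inner weight of a ladder is $14+12+15+10=51$. The total weight is $17+15+5\cdot51=287$.

**Step 4: the clique number.** In $(V(H),R)$ the $t_i$ are pairwise nonadjacent, the $y_i$ form a 5-cycle, and $t_i$ is adjacent to $y_{i-1},y_i,y_{i+1}$. So the maximal cliques are $\{t_i,y_i,y_{i+1}\}$ and $\{t_i,y_{i-1},y_i\}$. Two cyclically consecutive $y$'s have weight at most $7$, so these cliques have weight at most $3+7=10$. In a ladder, whose ends have weight $3$, the cliques are as follows.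

* Level 1: $\{c_0,b_1,c_1\}$, $\{c_0',b_1',c_1'\}$, $\{b_1,b_1',c_1\}$, $\{b_1,b_1',c_1'\}$ have weight $3+3+4=10$.
* Level 2: $\{c_1,b_2,c_2\}$ has weight $4+3+3=10$; $\{c_1',b_2',c_2'\}$ has $4+4+2=10$; $\{b_2,b_2',c_2\}$ has $3+4+3=10$; $\{b_2,b_2',c_2'\}$ has $3+4+2=9$.
* Level 3: $\{c_2,b_3,c_3\}$ has weight $3+2+5=10$; $\{c_2',b_3',c_3'\}$ has $2+3+5=10$; $\{b_3,b_3',c_3\}$ and $\{b_3,b_3',c_3'\}$ have $2+3+5=10$.
* Bottom: $\{c_3,d\}$, $\{d,d'\}$, $\{d',c_3'\}$ have weight $5+5=10$.

By (7.3) and (3.3), $\omega=10$.

**Step 5: the stability number.** Let $A$ be stable in $G$ and let $J=\{i\in\mathbb Z_5:A\cap\{y_i,t_i\}\ne\emptyset\}$. Since $y_it_i\in R$, each $i\in J$ contributes exactly one vertex, so $|A\cap V(H)|=|J|$. If $i,i+1\in J$, the two chosen vertices are nonadjacent in $G$. As $y_iy_{i+1},\,t_iy_{i+1},\,y_it_{i+1}\in R$, they must be $t_i$ and $t_{i+1}$, and then $[t_it_{i+1}]_A=1$. Conversely $[t_it_{i+1}]_A=1$ forces $i,i+1\in J$. So the core term is $|J|$ minus the number of cyclically consecutive pairs in $J$. If $J=\mathbb Z_5$, this is $5-5=0$. Otherwise $J$ splits into maximal cyclic intervals,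 and an interval with $\ell$ elements contains $\ell-1$ consecutive pairs, so the core term is the number of intervals. Each interval is followed by a missing index, so $r$ intervals need at least $2r$ elements of $\mathbb Z_5$, and $r\le2$. By (7.2), $\alpha\le2+5\cdot4=22$.

**Step 6: the bound.** $287=13\cdot22+1$, so $\chi\ge14>13=\lceil\frac54\cdot10\rceil$. $\square$

## 9. Four chordal pieces of $N_k$

A graph is *chordal* if it has no holes. We use the classical theorem that chordal graphs are perfect; in particular a chordal graph satisfies $\chi=\omega$.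

**Proof of Theorem 4(a).** The plan is to partition $V(N_k)$ into four classes, each meeting every hole. Deleting any one class leaves a chordal graph, and every vertex survives in three of the four resulting graphs. Splitting its weight equally among these three gives four colorings with about $\omega/3$ colors each.

**Step 1: levels that every hole crosses.** Let $\Lambda_0=\{c_0\}$, $\Lambda_i=\{b_i,c_i\}$ for $1\le i\le k$, $\Lambda_{k+1}=\{d\}$, and let $\Lambda_i'$ be the primed versions. We claim:
$$\text{every hole of } N_k \text{ meets } \Lambda_i,\ \Lambda_i',\ \Lambda_{i+1},\ \Lambda_{i+1}' \text{ for some } 0\le i\le k. \tag{9.1}$$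
The induction follows the proof of Lemma 1. For $k=0$ the only hole contains $c_0,c_0',d,d'$, so $i=0$ works. Let $k\ge1$. The hole $z\,c_0\,b_1\,b_1'\,c_0'$ of case (a) meets $\Lambda_0,\Lambda_0'$ in $c_0,c_0'$ and $\Lambda_1,\Lambda_1'$ in $b_1,b_1'$. The hole $b_1\,c_0\,z\,c_0'\,c_1'$ from the second part of case (c) meets them in $c_0,c_0',b_1,c_1'$, and its mirror image behaves in the same way. A hole as in case (b) that contains the path $c_1c_0zc_0'c_1'$ meets them in $c_0,c_0',c_1,c_1'$. So $i=0$ works for all of these. Every other hole lies in a copy of $N_{k-1}$ as in (1.1). Level $j$ of that copy is contained in level $j+1$ of $N_k$: for $j=0$ it is $\{c_1\}\subseteq\Lambda_1$, for $1\le j\le k-1$ it is $\Lambda_{j+1}$, for $j=k$ it is $\{d\}=\Lambda_{k+1}$, and likewise for the primed levels. By induction the hole meets the four sets in the copy for some $0\le j\le k-1$, so (9.1) holds with $i=j+1$.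

**Step 2: the four classes.** Put
$$W_1=\{z\}\cup\bigcup_{i\text{ even}}\Lambda_i,\qquad W_2=\bigcup_{i\text{ odd}}\Lambda_i,\qquad W_3=\bigcup_{i\text{ even}}\Lambda_i',\qquad W_4=\bigcup_{i\text{ odd}}\Lambda_i' .$$
These partition $V(N_k)$. One of $i,i+1$ is even and the other odd, so by (9.1) each class meets every hole. Hence each $N_k-W_j$ is chordal, and so are its induced subgraphs and, by (3.2), their blow-ups.

**Step 3: splitting the weight.** Let $w$ be a weighting and $\omega=\omega(N_k[w])$. For $v\in W_i$ write $w(v)=\sum_{j\ne i}w^{(j)}(v)$ as a sum of three nonnegative integers, as equal as possible, so that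
$$w^{(j)}(v)\le\Big\lceil\frac{w(v)}3\Big\rceil\le\frac{w(v)+2}3 .$$
By Lemma 3 a clique $K$ of $N_k$ has at most three vertices, so for each $j$ the $w^{(j)}$-weight of a clique $K$ of $N_k-W_j$ is at most $\frac{w(K)+6}3\le\frac{\omega+6}3$.

**Step 4: coloring.** For each $j$, blow up $N_k-W_j$ by $w^{(j)}$, deleting the vertices with $w^{(j)}(v)=0$. The resulting graph is chordal, hence perfect, and is colored with at most $\frac{\omega+6}3$ colors. Use disjoint palettes for the four values of $j$, and let $S_v$ be the union of the color sets that $v$ receives. Then $|S_v|=w(v)$, and adjacent vertices get disjoint sets in every palette, so (3.4) gives a coloring of $N_k[w]$. Therefore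
$$\chi(N_k[w])\ \le\ 4\cdot\frac{\omega+6}3=\frac43\,\omega+8 .$$

**Step 5: the constant.** The graphs of Step 1 in Section 6 are of the form $N_k[w]$ and have $\omega=3m$, $\chi\ge4m$. So no bound $\chi\le c\,\omega+d$ with $c<\frac43$ holds for the family, and $\frac43$ is its exact asymptotic constant. $\square$

## 10. Stability number and induced paths

**Proof of Theorem 4(b).** If $\alpha(G)\le3$, then $G$ has no induced $P_7$, because $\alpha(P_7)=4$; so the bound holds by Fact B. For $a\ge4$, add $a-4$ isolated vertices to the graph of Theorem 1. This creates no hole, changes neither $\omega=8$ nor $\chi=11$, and gives $\alpha=4+(a-4)=a$. The bound holds for $P_7$-free even-hole-free graphs by Fact B, and it fails for the $P_9$-free graph of Theorem 1. $\square$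

## 11. Clique numbers for which the inequality is decided

By Theorems 2 and 3, for $\omega\in\{4,8,10,11,12\}$ and for every $\omega\ge14$ there is an even-hole-free graph with that clique number and $\chi>\lceil\frac54\omega\rceil$. For $\omega\le2$ the inequality holds by Fact A, since $2\omega-1$ is $1$ for $\omega=1$ and $3=\lceil\frac54\cdot2\rceil$ for $\omega=2$.

The arguments above do not decide the clique numbers $\omega\in\{3,5,6,7,9,13\}$, nor the class of $P_8$-free even-hole-free graphs. By Theorem 2(b) and Fact A, the optimal constant $c$ in a bound $\chi\le c\,\omega+d$ for all even-hole-free graphs satisfies $\frac43\le c\le2$; these arguments do not determine it.
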